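# Two-State Automata and the Free Group of Rank Two

## 1. A machine with two states on binary words

Take a machine with two states $a,b$ that reads a word over $\{0,1\}$ letter by letter, writes a letter each time, and then moves to a state:

* in state $a$ it reads $0$, writes $1$, moves to $b$;
* in state $a$ it reads $1$, writes $0$, moves to $a$;
* in state $b$ it reads $x\in\{0,1\}$, writes $x$, moves to $a$.

Started in $a$, it turns $000$ into $101$, since the states visited are $a,b,a$. Started in $a$ again, it turns $101$ into $011$ (states $a,a,b$). Started in $b$, it turns $011$ into $000$ (states $b,a,a$). So "first $a$, then $a$, then $b$" returns $000$ to itself. Let us write $aab$ for this composite, leftmost letter first, and see whether that was an accident.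

Let $aab$ act on a word $0v$. The first machine turns $0$ into $1$ and continues on $v$ from state $b$. The second turns this $1$ into $0$ and continues from $a$. The third keeps $0$ and continues from $a$. So the first letter $0$ is fixed, and the tail $v$ is transformed by $baa$. The same computation for the three composites $aab$, $baa$, $aba$ gives this table, in which the first letter is always fixed:

* $aab$: the tail is transformed by $baa$ after the letter $0$, by $aba$ after the letter $1$;
* $baa$: by $aba$ after $0$, by $aab$ after $1$;
* $aba$: by $baa$ after $0$, by $aab$ after $1$.

The list is closed under passing to tails. By induction on the length, all three composites fix every word. So $a^2b=1$, that is, $b=a^{-2}$, and the group generated by $a$ and $b$ is cyclic.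

It is infinite cyclic. Indeed $a^2$ fixes the first letter and transforms the tail by $ba$ after $0$ and by $ab$ after $1$. Since $b=a^{-2}$, both are $a^{-1}$. Suppose $a^m=1$ with $m\ge1$ minimal. As $a$ flips the first letter, $m$ is even, and the tails of $a^m$ are transformed by $a^{-m/2}$. Hence $a^{m/2}=1$, a contradiction.

For later use: in this group $ab^{-1}=a^3$ has infinite order.

So this machine produces $\mathbb Z$. The mechanism behind the relation was that a composite fixes the first letter, and that the composites acting on the tails are again of the same kind. Now let the alphabet be larger, and let the instruction table itself change with time. Can two states then generate a free group of rank two, or is there always a relation?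

## 2. Automata, their groups, and the results

**Definition (automata).** Let $X$ be a finite alphabet. A *time-varying automaton* over $X$ is a tuple $A=(X,Q,\varphi,\psi)$ with $Q$ a finite set of states, $\varphi=(\varphi_i)_{i\ge0}$ a sequence of transition functions $\varphi_i\colon Q\times X\to Q$, and $\psi=(\psi_i)_{i\ge0}$ a sequence of output functions $\psi_i\colon Q\times X\to X$. Started in $q_0=q$ it sends $x_0x_1\dots x_m$ to $y_0y_1\dots y_m$, where $y_i=\psi_i(q_i,x_i)$ and $q_{i+1}=\varphi_i(q_i,x_i)$. It is a *Mealy automaton* if $\varphi_i=\varphi_0$ and $\psi_i=\psi_0$ for all $i$. It is *invertible* if every $\psi_i(q,\cdot)$ is a permutation of $X$. Then every state defines an automorphism of the rooted tree $X^*$, and $G(A)$ is the group generated by these automorphisms for all $q\in Q$.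

**Definition (generation by automata).** A group $G$ is *generated by an $n$-state time-varying (Mealy) automaton over a $k$-letter alphabet* if $G\cong G(A)$ for some invertible time-varying (Mealy) automaton $A$ with $n$ states over a $k$-letter alphabet.

The machine of Section 1 is an invertible 2-state Mealy automaton over two letters, with $G(A)\cong\mathbb Z$. Over one letter every $G(A)$ is trivial, since only one word of each length exists.

The question, from Adam Woryna, "The classification of abelian groups generated by time-varying automata and by Mealy automata over the binary alphabet", arXiv:1607.07653 (2016), is: is the free group $F_2$ generated by a 2-state Mealy automaton, or by a 2-state time-varying automaton, over some finite alphabet? Both answers are negative, and for a uniform reason.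

From now on $Q=\{a,b\}$, $F=F(a,b)$ is the free group on $Q$, $c=ab^{-1}$, and $|w|$ is reduced word length in $F$. We also let the alphabet change with time: finite nonempty sets $(X_i)_{i\ge0}$ with $\varphi_i\colon Q\times X_i\to Q$ and $\psi_i\colon Q\times X_i\to X_i$, each $\psi_i(q,\cdot)$ a permutation. The original problem is the case $X_i=X$. Words of $F$ act with the leftmost letter applied first. Compared with the opposite convention this replaces $G(A)$ by its opposite group, which is isomorphic to it via inversion.

**Theorem 1.** For every $k\ge1$ there is $1\ne w_k\in F$ such that, for every 2-state invertible time-varying automaton over alphabets $(X_i)$ for which all orbits of $\langle\psi_i(a,\cdot),\psi_i(b,\cdot)\rangle$ on $X_i$ have size $\le k$ for all $i$ (in particular whenever $|X_i|\le k$ for all $i$), the relation $w_k(a,b)=1$ holds in $G(A)$.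

**Corollary 2.** $F_2$ is not generated by a 2-state time-varying automaton over a finite alphabet, hence not by a 2-state Mealy automaton.

**Theorem 3.** Let $(X_i)_{i\ge0}$ be nonempty finite sets. Then $F_2$ is generated by some 2-state time-varying automaton over the changing alphabet $(X_i)$ if and only if $\sup_i|X_i|=\infty$.

We use these textbook facts about free groups. Subgroups of free groups are free. A connected finite graph with $V$ vertices and $E$ edges has free fundamental group of rank $E-V+1$. A free group of rank $m$ cannot be generated by fewer than $m$ elements (abelianize). Finitely generated free groups are Hopfian: a surjective endomorphism is injective. Free groups are torsion-free, and the centralizer $C(g)$ of an element $g\ne1$ is cyclic.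

**Proof of Corollary 2 from Theorem 1.** Suppose $G(A)\cong F_2$ with $|X|=k$. The natural surjection $F\to G(A)\cong F_2$ is an isomorphism by the Hopf property. But it kills $w_k\ne1$, a contradiction. A Mealy automaton is a time-varying automaton. $\square$

It remains to prove Theorems 1 and 3.

## 3. One level of the automaton as a graph with two labelings

The purpose of this section is to separate what a word of $F$ does to one letter from what it hands on to the tail.

**Definition (diagram).** A *diagram* is a triple $(Y,\psi,\varphi)$ with $Y$ a finite nonempty set, $\psi\colon Q\times Y\to Y$ such that $\psi(a,\cdot),\psi(b,\cdot)$ are permutations generating a transitive group on $Y$, and $\varphi\colon Q\times Y\to Q$ arbitrary. Its graph $\Gamma$ has vertex set $Y$ and, for each $y\in Y$ and $q\in Q$, a directed edge $(y,q)$ from $y$ to $\psi(q,y)$, with *old label* $q$ and *new label* $\varphi(q,y)$.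

Since $\psi(q,\cdot)$ is a permutation, at each vertex exactly one edge with old label $q$ leaves and exactly one enters. So exactly two edges leave each vertex and two enter it, and with its old labels $\Gamma$ is a connected covering of the rose with two petals. Hence $F$ acts on $Y$ on the right. Each word $w$ over $Q^{\pm1}$ labels a unique path from $y$ to $y\cdot w$, where $q^{-1}$ means traversing a $q$-edge backwards, and reduced words correspond to reduced paths.

**Definition (section).** For $y\in Y$ let $\sigma_y(w)\in F$ be the element read along the path of $w$ from $y$ using the new labels; an edge traversed backwards contributes the inverse of its new label.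

Inserting $ss^{-1}$ into $w$ inserts a backtracking into the path, which does not change the element read. So $\sigma_y(w)$ depends only on $w\in F$. Concatenating paths gives
$$\sigma_y(uv)=\sigma_y(u)\,\sigma_{y\cdot u}(v). \tag{1}$$
With $u=g$, $v=g^{-1}$ this gives $\sigma_{y\cdot g}(g^{-1})=\sigma_y(g)^{-1}$. By (1), $\sigma_y$ restricts to a homomorphism on
$$H_y=\mathrm{Stab}_F(y)\cong\pi_1(\Gamma,y),$$
which is free of rank $2|Y|-|Y|+1=|Y|+1\ge2$.

**Example.** In the machine of Section 1, $Y=\{0,1\}$. The edges are $(0,a)\colon0\to1$ with new label $b$; $(1,a)\colon1\to0$ with new label $a$; and the loops $(0,b)$, $(1,b)$, both with new label $a$. The stabilizer $H_0$ has rank $3$, with basis $b,\ a^2,\ aba^{-1}$, and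
$$\sigma_0(b)=a,\qquad \sigma_0(a^2)=ba,\qquad \sigma_0(aba^{-1})=bab^{-1}.$$
For $c=ab^{-1}$: from $0$ go along $(0,a)$ to $1$, then backwards around $(1,b)$, so $0\cdot c=1$ and $\sigma_0(c)=ba^{-1}=c^{-1}$. Similarly $1\cdot c=0$ and $\sigma_1(c)=aa^{-1}=1$.

**From diagrams back to automata.** For $q\in Q$ let $q^{(i)}$ be the transformation of words of $X_iX_{i+1}\cdots$ performed by the automaton started at time $i$ in state $q$. For $w\in F$ let $w^{(i)}$ be the corresponding product, so $G(A)=\{w^{(0)}:w\in F\}$. The set $X_i$ splits into orbits of $\langle\psi_i(a,\cdot),\psi_i(b,\cdot)\rangle$, and each orbit is a diagram by restriction. For $x\in X_i$ and a word $v$ over the later alphabets,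
$$w^{(i)}(xv)=(x\cdot w)\,\bigl(\sigma_x(w)\bigr)^{(i+1)}(v). \tag{2}$$
For $w=q$ this is the definition of the automaton. For $w=q^{-1}$ write $x=\psi_i(q,x')$. The inverse transformation outputs $x'$ and continues as the inverse of $\varphi_i(q,x')$, which is what one reads when traversing $(x',q)$ backwards. If (2) holds for $u$ and $w$, then, applying $u$ first,
$$(uw)^{(i)}(xv)=w^{(i)}\Bigl((x\cdot u)\,\sigma_x(u)^{(i+1)}(v)\Bigr)=(x\cdot uw)\,\bigl(\sigma_x(u)\,\sigma_{x\cdot u}(w)\bigr)^{(i+1)}(v),$$
and this is (2) for $uw$ by (1).

So $w$ acts trivially from time $i$ on if it fixes every letter $x\in X_i$ and every section $\sigma_x(w)$ acts trivially from time $i+1$ on.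

## 4. Powers of $ab^{-1}$ and diagrams of covering type

The first demand on a relation is that it fix every letter. Fix $k$ and put
$$N=\mathrm{lcm}(1,\dots,k),\qquad R=\text{the normal closure of }c^N\text{ in }F.$$
If $|Y|\le k$, all cycles of $c$ on $Y$ have length at most $k$, so $c^N$ acts trivially on $Y$, and so does its normal closure:
$$R\le H_y\quad\text{for all diagrams with }|Y|\le k\text{ and all }y\in Y. \tag{3}$$
Moreover $R$ is nonabelian. Indeed $a,c$ form a basis of $F$, so the centralizer of $c^N$ is $\langle c\rangle$, while $ac^Na^{-1}\notin\langle c\rangle$; thus $c^N$ and $ac^Na^{-1}$ are noncommuting elements of $R$.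

A sensible first guess is that $c^N$ itself is a universal relation, and for one class of diagrams this works well.

**Definition (types).** A diagram is of *covering type* if at each vertex the two leaving edges have different new labels and the two entering edges have different new labels. Otherwise it is of *folding type*.

For example, if $\varphi(q,y)=q$ for all $y$, or if $\varphi$ always exchanges the two states, the diagram is of covering type. The machine of Section 1 is of folding type: both edges leaving $1$ have new label $a$.

**Lemma A.** Let $(Y,\psi,\varphi)$ be of covering type, $|Y|\le k$, $y\in Y$. Then $|\sigma_y(w)|=|w|$ for all $w\in F$, and $\sigma_y|_R$ is an injective homomorphism $R\to R$.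

**Step 1: lengths are preserved.** Let $w$ be reduced and follow its path from $y$. Suppose two consecutive new letters were mutually inverse. Then the two consecutive edges both enter their common vertex (first forwards, then backwards) or both leave it (first backwards, then forwards), with equal new labels. By covering type they are the same edge, so the path backtracks, which a reduced path does not do. Hence the new word is reduced and $|\sigma_y(w)|=|w|$. In particular the homomorphism $\sigma_y|_{H_y}$ has trivial kernel.

**Step 2: the sections of $c$ are $c^{\pm1}$, with constant sign along $c$-orbits.** From $y$ go along $e=(y,a)$ to $y'$, then backwards along the edge $e'=(y'',b)$ entering $y'$; so $y\cdot c=y''$. The edges $e\ne e'$ both enter $y'$, so their new labels differ. Thus $\sigma_y(c)=ab^{-1}=c$ if $e$ has new label $a$, and $\sigma_y(c)=ba^{-1}=c^{-1}$ if $e$ has new label $b$. Now $(y'',a)$ and $e'=(y'',b)$ both leave $y''$, so their new labels differ too. Therefore $(y'',a)$ has the same new label as $e$, and $\sigma_{y''}(c)=\sigma_y(c)$. So the sign is constant along the orbit of $c$, and (1) gives $\sigma_y(c^N)=c^{\pm N}$.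

**Step 3: $\sigma_y$ maps $R$ into $R$.** For $g\in F$, the element $c^N$ fixes $y\cdot g$, so by (1)
$$\sigma_y(gc^Ng^{-1})=\sigma_y(g)\,\sigma_{y\cdot g}(c^N)\,\sigma_{y\cdot g}(g^{-1})=\sigma_y(g)\,c^{\pm N}\,\sigma_y(g)^{-1}\in R.$$
The elements $gc^Ng^{-1}$ generate $R$, and $\sigma_y$ is a homomorphism on $R\le H_y$. So $\sigma_y(R)\subseteq R$, and $\sigma_y|_R$ is injective by Step 1. $\square$

Consequently, if every diagram at every time has size at most $k$ and is of covering type, then $c^N=1$ in $G(A)$: it fixes the first letter, its sections are $c^{\pm N}$, and one inducts on the length of the word.

The guess $c^N$ breaks as soon as a folding diagram appears. In the machine of Section 1, $k=2$ and $N=2$, and the example above gives $\sigma_0(c^2)=\sigma_0(c)\sigma_1(c)=c^{-1}$, which is not even in $R$ since it moves the letter $0$. No other power helps, as $c=a^3$ has infinite order there. So folding diagrams need their own source of relations.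

## 5. Folding type forces a kernel

The next lemma says that folding diagrams lose information.

**Lemma B.** If $(Y,\psi,\varphi)$ is of folding type, then $\sigma_y\colon H_y\to F$ is not injective, for every $y\in Y$.

The idea is a rank count. $H_y$ has rank $|Y|+1$, but its image can be read off a folded graph with fewer vertices. Put $v=|Y|$, and choose distinct edges $e,e'$ of $\Gamma$ with the same new label, both leaving or both entering a common vertex $p$.

**Step 1: the other endpoints coincide.** Then $ee'^{-1}$ (if both leave $p$) or $e^{-1}e'$ (if both enter $p$) is a nontrivial reduced closed path at $p$ with trivial new label. It corresponds to some $1\ne h\in H_p$ with $\sigma_p(h)=1$. Choose $g\in F$ with $y\cdot g=p$. Then $1\ne ghg^{-1}\in H_y$, and (1) gives $\sigma_y(ghg^{-1})=\sigma_y(g)\cdot1\cdot\sigma_y(g)^{-1}=1$.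

**Step 2: a fold does not change the labels of closed paths.** Now let the other endpoints $z\ne z'$ of $e,e'$ differ. We forget old labels and use Stallings folds (J. Stallings, *Topology of finite graphs*, Invent. Math. 71 (1983)). In a labeled graph, a fold takes two distinct edges $f,f'$ with the same label, both leaving or both entering a common vertex, and identifies $f$ with $f'$, hence also their other endpoints. We claim that the set of elements of $F$ read along closed paths at a base vertex is the same before and after the fold (with the image base vertex).

A closed path before the fold has an image with the same label. Conversely, take a closed path after the fold and lift each of its edges. Consecutive lifts fit together except that one may end at one of the two identified vertices and the next start at the other. The same may happen at the base vertex at the beginning and end. These two vertices are joined by a path through $f$ and $f'$: it is $f^{-1}f'$ if both edges leave the common vertex, $ff'^{-1}$ if both enter it, or the reverse of such a path. Its label is trivial. Inserting such paths where needed gives a closed path before the fold with the same label.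

**Step 3: the count.** Identify $e$ with $e'$. The resulting connected graph has $v-1$ vertices. Continue folding as long as possible. Each fold lowers the number of edges by one, so the process stops at a connected graph $\Delta$ in which no fold is possible, with $V\le v-1$ vertices. At each vertex of $\Delta$ at most one edge of each of the two labels leaves, so $\Delta$ has at most $2V$ edges, and $\pi_1(\Delta)$ is free of rank at most $2V-V+1=V+1\le v$. By Step 2, $\sigma_y(H_y)$ is the image of $\pi_1(\Delta)$ under reading labels, so it is generated by $v$ elements. If $\sigma_y$ were injective on $H_y$, a free group of rank $v+1$ would be generated by $v$ elements, which is impossible. $\square$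

**Example.** In Section 1 the edges $(1,a)\colon1\to0$ and $(1,b)\colon1\to1$ both leave $1$ with new label $a$, and folding merges the two vertices. One more fold leaves a single vertex with one loop for each label. So $H_0$, of rank $3$, maps to a group generated by $2$ elements. To see a kernel element, set $s=\sigma_0(b)=a$ and $t=\sigma_0(a^2)=ba$. Then $tst^{-1}=bab^{-1}=\sigma_0(aba^{-1})$. So $\sigma_0$ kills
$$aba^{-1}\cdot(a^2ba^{-2})^{-1}=abab^{-1}a^{-2}.$$
Directly, the path from $0$ reads $b\cdot a\cdot a\cdot a^{-1}\cdot a^{-1}\cdot b^{-1}=1$.

There are many folding diagrams, each with its own kernel, and we want elements common to several kernels.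

**Lemma C.** In a nonabelian free group, finitely many nontrivial normal subgroups have nontrivial intersection.

**Proof.** By induction it suffices to treat two, $M_1$ and $M_2$, in a group $E$. We have $[M_1,M_2]\le M_1\cap M_2$, so we are done unless $[M_1,M_2]=1$. In that case take $1\ne m\in M_1$. Then $M_2\le C(m)$ is cyclic, so $M_2=\langle t\rangle$ with $t\ne1$ is a normal subgroup. For every $g\in E$ we get $gtg^{-1}=t^{\pm1}$, so $g^2$ commutes with $t$. If $g\ne1$, then $g^2\ne1$, and $g$ and $t$ both lie in the cyclic group $C(g^2)$, so $g$ commutes with $t$. Hence $E=C(t)$ is cyclic, a contradiction. $\square$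

**Where intersecting the kernels stops.** Up to isomorphism there are finitely many folding diagrams with $|Y|\le k$. So Lemma C produces $w\ne1$ in $R$ lying in all their kernels. Such a $w$ dies as soon as the first diagram it meets is folding. If that diagram is of covering type, however, $w$ is replaced by another element $\sigma_x(w)\in R$, and nothing so far says that this element is in the kernels. Membership in a kernel is not inherited in general, as the following example shows.

Let $k=3$, $N=6$. Take $Y=\{0,1,2\}$ with $a$ acting as $0\to1\to2\to0$ and $b$ exchanging $0,1$ and fixing $2$. Let $\varphi(a,y)=a$ for all $y$, $\varphi(b,0)=a$, $\varphi(b,1)=\varphi(b,2)=b$. This is of folding type, since both edges leaving $0$ have new label $a$. The element $c$ fixes $0$ with $\sigma_0(c)=aa^{-1}=1$, and exchanges $1,2$ with $\sigma_1(c)=\sigma_2(c)=ab^{-1}=c$. Let $r=ab\,c^6\,(ab)^{-1}\in R$. As $0\cdot ab=0$, we get $\sigma_0(r)=1$. Now put before it a one-vertex diagram whose $\varphi$ exchanges the two states. It is of covering type, and its section map exchanges $a$ and $b$ in every word, so it turns $c$ into $ba^{-1}=c^{-1}$ and $r$ into $r'=ba\,c^{-6}(ba)^{-1}$. But $0\cdot ba=2$ and $\sigma_0(ba)=aa$, so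
$$\sigma_0(r')=a^2c^{-6}a^{-2}\ne1.$$

So we need $w$ and all its images under all compositions of covering-type sections to lie in all folding kernels. There are infinitely many compositions, so this is a condition of lying in infinitely many normal subgroups. Lemma C says nothing about infinite families: the subgroups of finite index that are normal in $F$ are nontrivial, yet they intersect in $1$, since $F$ is residually finite.

## 6. Finitely many automorphisms of one finitely generated subgroup

What rescues the argument is the length statement in Lemma A. Covering-type sections preserve length, so they permute the finite set of elements of $R$ of length at most $n$. On the subgroup generated by that finite set, the infinitely many compositions become finitely many automorphisms, and Lemma C applies there. Here is the proof of Theorem 1; $k$ is fixed, with $N$ and $R$ as in Section 4.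

**Step 1: reduce to finitely many section maps.** A *pointed diagram* is a diagram with a chosen vertex $y$. An isomorphism of pointed diagrams is a bijection of the vertex sets respecting the points and the functions $\psi$ and $\varphi$. The map $\sigma_y$ depends only on the isomorphism class. Taking $Y=\{1,\dots,m\}$ with $m\le k$, we see that there are finitely many classes with $|Y|\le k$. Let $\mathcal C$ and $\mathcal E$ be the finite sets of classes of covering and of folding type. Let $D$ be the monoid of endomorphisms of $R$, with identity, generated by the maps $\sigma_y|_R$ for pointed diagrams in $\mathcal C$. By Lemma A every $d\in D$ is an injective, length-preserving endomorphism of $R$.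

**Step 2: find, inside $R$, one kernel element for each folding diagram.** For a pointed diagram in $\mathcal E$, $\ker(\sigma_y|_{H_y})$ is a normal subgroup of $H_y$, nontrivial by Lemma B. By (3), $R\le H_y$, and $R$ is normal in $F$, hence a nontrivial normal subgroup of $H_y$. As $H_y$ is free of rank at least $2$, Lemma C lets us pick
$$1\ne r\in R\cap\ker(\sigma_y|_{H_y}).$$
Do this for each of the finitely many members of $\mathcal E$.

**Step 3: choose a finitely generated subgroup on which $D$ is finite.** Let $n$ be at least the lengths of all the elements $r$ chosen in Step 2 and of $c^N$ and $ac^Na^{-1}$. Put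
$$S=\{r\in R:|r|\le n\},\qquad P=\langle S\rangle\le R.$$
The set $S$ is finite, so $P$ is a finitely generated free group. It contains the noncommuting elements $c^N$ and $ac^Na^{-1}$, so it is nonabelian. Each $d\in D$ maps $R$ to $R$ and preserves length, so $d(S)\subseteq S$. Since $d$ is injective and $S$ is finite, $d$ permutes $S$. Hence $d(P)=P$, and $d|_P$ is an automorphism of $P$, determined by a permutation of $S$. Therefore
$$D|_P=\{d|_P:d\in D\}$$
is a finite set of automorphisms of $P$, closed under composition.

**Step 4: build a nontrivial subgroup that lies in all kernels and is invariant under $D$.** For each pointed diagram in $\mathcal E$ the group $P\cap\ker(\sigma_y|_{H_y})$ is normal in $P$, because $P\le H_y$. It is nontrivial, because it contains the chosen $r$: indeed $r\in R$ and $|r|\le n$ give $r\in S$. Put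
$$L=\bigcap_{\mathcal E}\bigl(P\cap\ker(\sigma_y|_{H_y})\bigr),\qquad M=\bigcap_{d\in D|_P}d^{-1}(L).$$
By Lemma C, $L$ is a nontrivial normal subgroup of $P$. Each $d^{-1}(L)$ is then also one, since $d$ is an automorphism of $P$. As $D|_P$ is finite, Lemma C gives $M\ne1$. Taking $d=1$ shows $M\le L$. Finally
$$d(M)\subseteq M\quad\text{for every }d\in D.$$
Indeed, if $w\in M$, then for every $d'\in D$ we have $d'(d(w))=(d'd)(w)\in L$, so $d(w)\in M$.

**Step 5: every element of $M$ acts trivially.** We claim: for every automaton as in Theorem 1, every $w\in M$, every $i\ge0$ and every finite word $u\in X_iX_{i+1}\cdots X_{i+m}$, we have $w^{(i)}(u)=u$. We use induction on the length of $u$, for all $w\in M$ and all $i$ simultaneously. The empty word is clear. Let $u=xv$ with $x\in X_i$, and let $Y$ be the orbit of $x$, a diagram with $|Y|\le k$. Since $w\in M\le R$, (3) gives $x\cdot w=x$, and (2) becomes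
$$w^{(i)}(xv)=x\,\bigl(\sigma_x(w)\bigr)^{(i+1)}(v).$$
If $Y$ is of covering type, then $\sigma_x|_R\in D$, so $\sigma_x(w)\in M$ by Step 4, and the induction hypothesis, applied to $\sigma_x(w)$ at time $i+1$, shows that $v$ is fixed. If $Y$ is of folding type, then $w\in M\le L\le\ker(\sigma_x|_{H_x})$, so $\sigma_x(w)=1$ and $v$ is fixed. In both cases $w^{(i)}(u)=u$.

**Step 6: conclude.** Choose any $1\ne w_k\in M$. The group $M$ was built from $k$ alone, so $w_k$ depends only on $k$. By Step 5 with $i=0$, $w_k(a,b)=1$ in $G(A)$ for every automaton in Theorem 1. This proves Theorem 1, and with it Corollary 2. $\square$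

## 7. Unbounded alphabets: the dichotomy

The bound on the alphabet cannot be dropped, and Theorem 3 says exactly when it matters.

**Step 1: bounded alphabets do not give $F_2$.** If $\sup_i|X_i|=k<\infty$, Theorem 1 gives the relation $w_k\ne1$ between the two generators of $G(A)$. If $G(A)\cong F_2$, the surjection $F\to G(A)\cong F_2$ would be injective by the Hopf property, yet it kills $w_k$. So $G(A)\not\cong F_2$.

**Step 2: on a large alphabet, make one given word act nontrivially.** Let $w=s_1\cdots s_\ell\in F\setminus\{1\}$ be reduced, and let $|X_i|\ge\ell+1$. Choose distinct points $p_0,\dots,p_\ell\in X_i$ and require $p_{t-1}\cdot s_t=p_t$ for $1\le t\le\ell$. If $s_t=q\in Q$, this requires $q$ to send $p_{t-1}$ to $p_t$. If $s_t=q^{-1}$, it requires $q$ to send $p_t$ to $p_{t-1}$. These requirements define partial injections. The point $p_t$ is involved only in the requirements $t$ and $t+1$. Two requirements give it an image under the same $q$ only if $s_t=q^{-1}$ and $s_{t+1}=q$. Two give it a preimage under the same $q$ only if $s_t=q$ and $s_{t+1}=q^{-1}$. Both are excluded because $w$ is reduced. Partial injections of a finite set extend to permutations; call them $\pi_i$ (for $a$) and $\rho_i$ (for $b$). Then $w(\pi_i,\rho_i)$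 maps $p_0$ to $p_\ell\ne p_0$.

For example, $w=ab^{-1}$ on $\{p_0,p_1,p_2\}$ requires $a\colon p_0\mapsto p_1$ and $b\colon p_2\mapsto p_1$.

**Step 3: serve all words, one time each.** Let $\sup_i|X_i|=\infty$ and enumerate $F\setminus\{1\}=\{w_1,w_2,\dots\}$ (in this step $w_j$ denotes the $j$-th word of the list). Since all $X_i$ are finite, infinitely many $|X_i|$ exceed any given bound, so we can choose $i_1<i_2<\cdots$ with $|X_{i_j}|\ge|w_j|+1$. At time $i_j$ take $\pi_{i_j},\rho_{i_j}$ from Step 2 for $w_j$. At all other times let $\pi_i=\rho_i=1$. Define
$$\varphi_i(q,x)=q,\qquad\psi_i(a,\cdot)=\pi_i,\qquad\psi_i(b,\cdot)=\rho_i.$$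
The state never changes, so $w\in F$ acts on the letter in position $i$ by $w(\pi_i,\rho_i)$. Hence every $w_j$ acts nontrivially, the map $F\to G(A)$ is an isomorphism, and $G(A)\cong F_2$. This proves Theorem 3. $\square$

## 8. Free groups of rank $n$ from $n$ states

This closing remark is not used above. A 1-state automaton over $k$ letters never generates $F_1=\mathbb Z$: its generator acts on position $i$ by a fixed permutation of $k$ letters, so its order divides $k!$. Corollary 2 excludes $n=2$. For $n\ge3$, published results give $n$-state Mealy automata over a 2-letter alphabet generating $F_n$:

* $n=3$: M. Vorobets and Ya. Vorobets, Geom. Dedicata 124 (2007), the Aleshin automaton;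
* odd $n\ge3$: M. Vorobets and Ya. Vorobets, Groups Geom. Dyn. 4 (2010);
* even $n\ge4$: B. Steinberg, M. Vorobets and Ya. Vorobets, Internat. J. Algebra Comput. 21 (2011).

Together with these results: for $n\ge1$, $F_n$ is generated by an $n$-state Mealy (equivalently, time-varying) automaton over a finite alphabet if and only if $n\ge3$.
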